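# Isentropes of real bicritical maps with a real attracting fixed point

## 1. The isentropes in the attracting region are connected

Throughout, $n\ge 2$ is an even integer and $\hat{\mathbb R}=\mathbb R\cup\{\infty\}$. The terms in the two statements are unpacked in Section 2.

**Theorem A.** Let $\mathcal R$ be the set of classes in $\mathcal M_n^{\rm bicrit}(\mathbb R)-\mathcal S_n(\mathbb R)$ of real bicritical maps of degree $n$ whose critical points lie in $\hat{\mathbb R}$ and which have a fixed point in $\hat{\mathbb R}$ with multiplier of absolute value less than $1$. For every $v$, the isentrope $\{h_{\mathbb R}=v\}\cap\mathcal R$ is connected. It is non-empty exactly for $v\in[0,\log 2]$.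

For the finer statement put $\gamma_n=n^{-1/(n-1)}$, $I=(-\gamma_n,\gamma_n)$ and
$$F_{\gamma,c}(z)=\frac{(1-c\gamma^n)z^n+c}{\gamma(1-\gamma^{n-1}-c\gamma^n)z^n+1+c\gamma}.$$
We shall see that every class in $\mathcal R$ contains some $F_{\gamma,c}$ with $\gamma\in I$, for which $1/\gamma$ is an attracting fixed point of multiplier $n\gamma^{n-1}\in(-1,1)$, and that $(\gamma,c)$ may be taken in an explicit open set $U$.

**Theorem B.**
1. Every isentrope in $\mathcal R$ is path-connected. For $0<v\le\log 2$ it is contractible.
2. In the coordinates $(\gamma,c)$, in which some attracting fixed point has multiplier $n\gamma^{n-1}\in(-1,1)$, $h_{\mathbb R}$ is monotone along each slice $\gamma=\mathrm{const}$ and takes every value of $[0,\log 2]$ on it. For $0<v<\log2$ the isentrope meets each slice in a compact interval or a point. For all but countably many $v\in(0,\log 2)$ it is the homeomorphic image of the graph of a continuous function of $\gamma$.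

The question whether these isentropes are connected comes from Khashayar Filom, "Monotonicity of entropy for real quadratic rational maps", arXiv:1901.03458 (2019). Theorem B is not used for Theorem A.

## 2. Bicritical maps, their classes, and real entropy

**Definition (bicritical).** A rational map $f\in\mathbb C(z)$ of degree $n$ is bicritical if it has exactly two critical points.

Each critical point then has multiplicity $n-1$, so its critical value is attained there with multiplicity $n$ and nowhere else; in particular the two critical values are distinct. If the critical points are $0$ and $\infty$, a Möbius map $L$ taking the two critical values to $0$ and $\infty$ makes $L\circ f$ totally ramified over $0$ at $0$ and over $\infty$ at $\infty$, so $L\circ f=az^n$. Hence $f(z)=M(z^n)$ with $M$ Möbius. Example: $z^n+c$. Every quadratic rational map is bicritical.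

**Definition (moduli space).** $\mathcal M_n^{\rm bicrit}(\mathbb C)$ is the set of Möbius conjugacy classes of bicritical maps of degree $n$. Following Milnor it is identified with $\mathbb C^2$, as the quotient of the moduli space with marked critical points by the involution interchanging them. For a map $\frac{\alpha z^n+\beta}{\gamma' z^n+\delta}$ with $\alpha\delta-\beta\gamma'=1$ the coordinates are
$$X=\beta\gamma',\qquad Y=\alpha^{n+1}\beta^{n-1}+\gamma'^{\,n-1}\delta^{n+1}.$$

Conjugation by $z\mapsto 1/z$ exchanges $\alpha\leftrightarrow\delta$, $\beta\leftrightarrow\gamma'$, and so fixes $X$ and $Y$. Conjugation by $z\mapsto\lambda z$, after renormalizing the determinant, multiplies $\alpha,\beta,\gamma',\delta$ by $\lambda^{(1-n)/2},\lambda^{(1+n)/2},\lambda^{-(1+n)/2},\lambda^{(n-1)/2}$ and also fixes $X$ and $Y$. Example: $z^n+c$ has $X=0$, $Y=c^{n-1}$. The real locus is $\mathcal M_n^{\rm bicrit}(\mathbb R)\cong\mathbb R^2$; since $n$ is even, each of its classes contains a map with real coefficients.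

**Definition (real entropy, symmetry locus, isentrope).** For real $f$, $h_{\mathbb R}(f)=h_{\rm top}(f|_{\hat{\mathbb R}})$. The symmetry locus $\mathcal S_n(\mathbb R)$ is the set of classes of maps that commute with some Möbius $\sigma\ne\mathrm{id}$. On $\mathcal M_n^{\rm bicrit}(\mathbb R)-\mathcal S_n(\mathbb R)$ the number $h_{\mathbb R}$ depends only on the class, giving a function with values in $[0,\log n]$. The isentropes of $\mathcal R$ are the level sets of $h_{\mathbb R}|_{\mathcal R}$.

Why does $h_{\mathbb R}$ depend only on the class? If $f,f'$ are real and $mfm^{-1}=f'$, then also $\bar m f\bar m^{-1}=f'$, so $\bar m^{-1}m$ commutes with $f$. Off the symmetry locus it is the identity, $m$ is real, and $m$ conjugates $f|_{\hat{\mathbb R}}$ to $f'|_{\hat{\mathbb R}}$. On the symmetry locus this can fail. The map $z^n$ on $\hat{\mathbb R}$ has entropy $0$, since every orbit tends to $0$, $1$ or $\infty$. But $z^n$ also preserves the unit circle and commutes with the reflection $z\mapsto1/\bar z$ in it. A Möbius map taking the unit circle to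 $\hat{\mathbb R}$ therefore conjugates $z^n$ to a second real map, whose real entropy is that of $z^n$ on the circle, namely $\log n$.

We use the following textbook facts. The basin of an attracting fixed point $q$ is the open set of points whose orbits converge to $q$; the immediate basin is its component containing $q$. The lap number $\mathrm{lap}$ of a piecewise monotone interval map is its number of maximal intervals of monotonicity.

* **Fact 1 (Fatou).** The immediate basin of an attracting cycle contains a critical point.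
* **Fact 2 (quasiconformal maps).** *Measurable Riemann mapping theorem:* if $\mu$ is measurable on $\hat{\mathbb C}$ with $\|\mu\|_\infty<1$, there is a quasiconformal $\phi:\hat{\mathbb C}\to\hat{\mathbb C}$ with $\bar\partial\phi=\mu\,\partial\phi$ a.e., unique up to postcomposition with a Möbius map. *Weyl's lemma:* a quasiconformal or quasiregular map with $\bar\partial=0$ a.e. is holomorphic. Quasiconformal maps preserve null sets. Smooth curves are removable for quasiconformality. *Ahlfors–Bers:* if $\|m_j\|_\infty\le k<1$ and $m_j\to m$ a.e., the normalized solutions converge uniformly (used only in Section 11).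
* **Fact 3 (variational principle).** $h_{\rm top}$ is the supremum of the entropies of the ergodic invariant probability measures.
* **Fact 4 (interval maps).** Two disjoint closed intervals, each mapped onto an interval containing both, give $h_{\rm top}\ge\log2$. For piecewise monotone $f$, $h_{\rm top}(f)=\lim\frac1k\log\mathrm{lap}(f^k)$ (Misiurewicz–Szlenk). In particular monotone maps have entropy $0$.
* **Fact 5 (semicontinuity).** $h_{\rm top}$ is lower semicontinuous on $C^0$ interval maps (Misiurewicz 1979) and upper semicontinuous on $C^\infty$ self-maps of a compact manifold (Yomdin 1987, Newhouse 1989).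
* **Fact 6 (invariance of domain).** A continuous injective map from an open subset of $\mathbb R^2$ to $\mathbb R^2$ is open (used only in Section 11).

A map is quasiregular if locally it is a holomorphic map composed with quasiconformal ones. If $\mu$ is invariant under a quasiregular $G$ (that is, $\phi\circ G$ and $\phi$ both have coefficient $\mu$ when $\phi$ integrates $\mu$), then $\phi G\phi^{-1}$ has $\bar\partial=0$ a.e. and is holomorphic by Weyl's lemma. If $\mu$ is symmetric, $\mu(\bar z)=\overline{\mu(z)}$, then the solution fixing three given real points commutes with conjugation, because $\overline{\phi(\bar z)}$ is a solution with the same normalization.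

Fact 3 will be used in one form.

**Remark (E).** Let $f:X\to X$ be continuous on a compact metric space and $Y\subset X$ closed with $f(Y)\subset Y$. Suppose each $x\notin Y$ either has some iterate in $Y$ or has an orbit converging to a fixed point. Then $h(f)=h(f|_Y)$, read as $0$ if $Y=\emptyset$. Indeed, let $\mu$ be ergodic with $\mu(X\setminus Y)>0$. Almost every $x\notin Y$ is a limit of its own orbit, and this orbit is dense in $\mathrm{supp}\,\mu$. An $x\notin Y$ with an iterate in $Y$ cannot be such a limit, because its orbit stays in the closed set $Y$ from some time on. So the orbit of $x$ converges to a fixed point, which must be $x$ itself, and $\mu=\delta_x$ has entropy $0$. All other ergodic measures live on $Y$.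

## 3. The polynomials $x^2+c$ by hand, and one class that shows up twice

Take $n=2$ and $\gamma=0$: $F_{0,c}(x)=x^2+c$, with attracting fixed point $\infty$ of multiplier $0$. The class is excluded only for $c=0$, since $x^2$ commutes with $1/x$.

If $c>1/4$, then $x^2+c>x$ for all real $x$, every real orbit tends to $\infty$, and $h_{\mathbb R}=0$ by (E). If $c\le 1/4$, let $b=\frac{1+\sqrt{1-4c}}2$ be the larger fixed point. All $|x|>b$ escape to $\infty$. The interval $[-b,b]$ is invariant iff $c\ge-b$, that is $\sqrt{1-4c}\ge-2c-1$; for $c<-\frac12$ squaring turns this into $4c^2+8c\le0$, so the condition is $c\ge-2$. For $c<-2$ the interval $[0,b]$ is mapped over $[-b,b]$ and beyond; if $F(x_1)=-b$ with $x_1\in(0,b)$, then $[x_1,b]$ and $[-b,-x_1]$ are disjoint and both mapped onto $[-b,b]$, so $h_{\mathbb R}\ge\log2$ by Fact 4. At $c=-2$ the $k$-th iterate on $[-2,2]$ has $2^k$ laps (put $x=2\cos\theta$, so $x\mapsto2\cos2\theta$), so $h_{\mathbb R}=\log 2$. Thus the line $\gamma=0$ has an end with $h_{\mathbb R}=\log 2$, an end with $h_{\mathbb R}=0$,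 and an interval $-2<c\le 1/4$ where the dynamics lives on $[-b,b]$. Lemma 4 finds the same three kinds of behavior for every $\gamma$.

For $0<c<1/4$ there is a second attracting fixed point, $q=\frac{1-\sqrt{1-4c}}2$, of multiplier $2q\in(0,1)$. If we single out $q$ instead of $\infty$, the parameter is $\gamma=q$, for which $c=\gamma-\gamma^2$. And indeed, for every even $n$ and $0<\gamma<\gamma_n$,
$$F_{\gamma,0}(z)=\frac{z^n}{\gamma(1-\gamma^{n-1})z^n+1},\qquad \frac1{F_{\gamma,0}(1/z)}=z^n+(\gamma-\gamma^n)=F_{0,\gamma-\gamma^n}(z). \tag{1}$$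
So $(\gamma,0)$ and $(0,\gamma-\gamma^n)$ give the same class. A class with two real attracting fixed points can have two sets of coordinates. This looks like a nuisance, but the case $v=0$ of Theorem A will depend on it.

## 4. Coordinates: the multiplier of the fixed point and one critical value

The purpose of this section is to cover $\mathcal R$ by an explicit open set $U$ with a curve $T$ removed.

The matrix of coefficients of $F_{\gamma,c}$ has determinant
$$(1-c\gamma^n)(1+c\gamma)-c\gamma(1-\gamma^{n-1}-c\gamma^n)=1 .$$
So $F_{\gamma,c}=\tilde M(z^n)$ with $\tilde M$ a real Möbius map preserving the orientation of the circle $\hat{\mathbb R}$. "Positive direction" below refers to this circle. $F=F_{\gamma,c}$ is even, has critical points $0,\infty$, and $F(0)=\frac{c}{1+c\gamma}$. Put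
$$\nu=\gamma^{n-1},\qquad s=c\gamma^n,\qquad t=1-\nu-s .$$
For $\gamma\neq0$ the map $f(z)=\gamma F(z/\gamma)$, after multiplying numerator and denominator by $\gamma^{n-1}$, is
$$f(z)=M(z^n),\quad M(w)=\frac{(1-s)w+s}{tw+1-t}=1+\frac{\nu(w-1)}{1+t(w-1)},\quad f(1)=1,\ f'(1)=n\nu,\ f(0)=\frac{s}{s+\nu}. \tag{2}$$
So $p=1/\gamma$ is a fixed point of $F_{\gamma,c}$ with multiplier $n\gamma^{n-1}$; for $\gamma=0$, $F=z^n+c$ and $p=\infty$ has multiplier $0$. For $\gamma\in I$ it is attracting. Replacing $f$ by $1/f(1/z)$ replaces $M(w)$ by $1/M(1/w)=\frac{(1-t)w+t}{sw+1-s}$, which exchanges $s$ and $t$. To choose between the two critical points we ask for $s<t$, that is, $2s<1-\nu$: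
$$U=\{(\gamma,c):\gamma\in I,\ c<c^*(\gamma)\},\qquad c^*(\gamma)=\frac{1-\gamma^{n-1}}{2\gamma^n}>0\ (\gamma\ne0),\qquad c^*(0)=+\infty .$$
The function $c^*:I\to(0,+\infty]$ is continuous and $U$ is open. For $\gamma\in I\setminus\{0\}$, $(\gamma,c)\in U$ iff $s<t$.

We need one auxiliary function. For $x\in(-1,1)$ let
$$N(x)=\frac{x^{n-1}(1-x^2)}{1-x^{2n}}=\frac{x^{n-1}}{\Sigma(x)},\qquad \Sigma(x)=\sum_{j=0}^{n-1}x^{2j}.$$
$N$ is odd, and for $x\in(0,1)$, $1/N(x)=\sum_{k\in\{1,3,\dots,n-1\}}(x^k+x^{-k})$ is strictly decreasing from $+\infty$ to $n$. So $N:(-1,1)\to(-\frac1n,\frac1n)$ is an increasing homeomorphism. Put $\beta(x)=x^{n-1}(1-x)^{n+1}$ and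
$$T=\{(\gamma,c)\in U:\gamma\neq0,\ \beta(s)=\beta(t)\}\cup\{(0,0)\}.$$

**Lemma 1.** $T$ is the graph of a continuous function $c_T:I\to\mathbb R$, and $c_T(\gamma)$ has the sign of $\gamma$. For $(\gamma,c)\in T$, $F_{\gamma,c}$ has a real attracting fixed point $q\neq p$. For $(\gamma,c)\in U$, the class of $F_{\gamma,c}$ lies in $\mathcal S_n$ iff $(\gamma,c)\in T$.

**Step 1: parametrizing $T$.** Let $\gamma\in I\setminus\{0\}$, $s<t$, $\beta(s)=\beta(t)$. If one of $s,t$ is in $\{0,1\}$, then $\beta(s)=\beta(t)=0$, so both are, whence $s=0$, $t=1$, $\nu=0$, which is excluded. Otherwise $(t/s)^{n-1}=\big(\frac{1-s}{1-t}\big)^{n+1}$. As $n-1$ is odd there is a unique real $r\ne0$ with $\frac{1-s}{1-t}=r^{-(n-1)}$, and then, taking the real $(n-1)$-st root, $t/s=r^{-(n+1)}$: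
$$s=r^{n+1}t,\qquad 1-t=r^{n-1}(1-s). \tag{3}$$
If $r=1$, then $s=t$, excluded. If $r=-1$, then $s+t=0\ne1-\nu$, impossible. For $r\ne\pm1$, (3) gives
$$t=\frac{1-r^{n-1}}{1-r^{2n}},\qquad \nu=1-s-t=\frac{r^{n-1}(1-r^2)}{1-r^{2n}} .$$
If $|r|<1$, then $t>0$ and $s=r^{n+1}t<t$. If $r>1$, then $t>0$ and $s>t$. If $r<-1$, then $t<0<s$. So $s<t$ forces $|r|<1$, and $r$ is determined by $N(r)=\gamma^{n-1}$. Conversely, for every $r\in(-1,1)\setminus\{0\}$ these formulas satisfy (3), $s<t$, and $\beta(t)=t^{n-1}r^{(n-1)(n+1)}(1-s)^{n+1}=\beta(s)$. The map $r\mapsto\gamma=r\,\Sigma(r)^{-1/(n-1)}$ is a homeomorphism of $(-1,1)$ onto $I$, and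
$$c_T=\frac{s}{\gamma^n}=r\,t\,\Sigma(r)^{n/(n-1)}\quad\text{with }t>0 .$$
This is continuous with value $0$ at $r=0$, and has the sign of $r$, hence of $\gamma$.

**Step 2: maps in $T$ are symmetric and have $q\neq p$.** By (3), $M(r^{2n}/w)=\frac{(1-s)r^{2n}+sw}{tr^{2n}+(1-t)w}=\frac{r^{n+1}(tw+1-t)}{r^{n-1}((1-s)w+s)}=\frac{r^2}{M(w)}$. So $\sigma(z)=r^2/z$ commutes with $f$, and $\sigma(1)=r^2\ne1$ is a real fixed point with the same multiplier as $1$. At $(0,0)$, $F=z^n$ commutes with $1/z$, and $q=0$ is attracting.

**Step 3: symmetric maps in $U$ lie on $T$.** Let $\sigma\ne\mathrm{id}$ commute with $F=F_{\gamma,c}$, $(\gamma,c)\in U$. It permutes $\{0,\infty\}$.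

Suppose $\sigma(z)=\lambda z$. Then $F(0)\ne F(\infty)$ are fixed points of $\sigma$, so $\{F(0),F(\infty)\}=\{0,\infty\}$ and $F=az^{\pm n}$. For $az^{-n}$ both critical points lie on a superattracting $2$-cycle, so by Fact 1 there is no attracting fixed point, contradicting that $p$ is attracting. For $az^n$ the attracting fixed points are $0,\infty$, so $p=\infty$, $\gamma=0$, $c=F(0)=0$.

Suppose $\sigma(z)=\lambda/z$. If $\gamma=0$, then $\infty$ is fixed, so $0=\sigma(\infty)$ is fixed and $c=0$. If $\gamma\ne0$, pass to (2), where $\sigma$ still has the form $\lambda/z$: $M(\lambda^n/w)=\lambda/M(w)$. Comparing coefficients, for some $k\neq0$,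
$$s=k\lambda t,\quad (1-s)\lambda^n=k\lambda(1-t),\quad 1-t=k(1-s),\quad t\lambda^n=ks .$$
If $s=1$, then $t=1$, contradicting $s<t$. So the second and third equations give $\lambda^{n-1}=k^2$, and $\beta(t)=t^{n-1}k^{n+1}(1-s)^{n+1}=k^{n-1}\lambda^{n-1}t^{n-1}(1-s)^{n+1}=\beta(s)$. $\square$

Example, $n=2$: $N(r)=\frac r{1+r^2}$. For $r=\frac12$ we get $\gamma=\frac25$, $t=\frac8{15}$, $s=\frac1{15}$, $c_T=\frac{5}{12}$, and (2) is $f(z)=\frac{14z^2+1}{8z^2+7}$. One checks $f(\frac1{4z})=\frac{8z^2+7}{4(14z^2+1)}=\frac1{4f(z)}$, and $f'(z)=\frac{180z}{(8z^2+7)^2}$ equals $\frac45$ at both fixed points $1$ and $\frac14$.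

**Lemma 2.** $\Pi:U\setminus T\to\mathcal R$, $(\gamma,c)\mapsto[F_{\gamma,c}]$, is well defined, continuous and surjective.

*Proof.* It is well defined by Lemma 1. It is continuous because the coefficients of $F_{\gamma,c}$ are polynomials in $(\gamma,c)$ with determinant $1$, so $X$ and $Y$ are polynomials in $(\gamma,c)$.

Surjectivity: let $f_0$ be real with class in $\mathcal R$, with real critical points and a real attracting fixed point $p$. If $p$ is critical, move $p$ to $\infty$ and the other critical point to $0$ by a real Möbius map. Then $f_0=az^n+c'$, and conjugation by $z\mapsto\lambda z$ with $\lambda^{n-1}=a$ ($n-1$ is odd) gives $z^n+c=F_{0,c}$. Here $c\ne0$, since $z^n$ is symmetric. If $p$ is not critical, move the critical points to $0,\infty$ and $p$ to $1$. Then $f_0=M(z^n)$ with $M$ a real Möbius map, $M(1)=1$, $M'(1)=\nu$, $0<|\nu|<\frac1n$. The real Möbius maps with these two properties are those with $\frac1{M(w)-1}=\frac1{\nu(w-1)}+\frac t\nu$, $t\in\mathbb R$, so $M$ is as in (2) with $s:=1-\nu-t$. If $s=t$, then $1/z$ is a symmetry,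 excluded. Exchanging the critical points by $1/z$ we may assume $s<t$. Put $\gamma=\nu^{1/(n-1)}$ (real root) and $c=s/\gamma^n$; then $(\gamma,c)\in U$, and $(\gamma,c)\notin T$ by Lemma 1. $\square$

## 5. One critical point is always captured

What $s<t$ buys is this: it is $\infty$ that falls into the basin of $p$, together with a whole arc.

**Lemma 3.** For $(\gamma,c)\in U$, $\gamma\ne0$, the arc $E=\{x\in\hat{\mathbb R}:|x|\ge|p|\}$ lies in the basin of $p$.

*Proof.* Use (2), where $p=1$; $f$ is even, so it suffices to treat $[1,\infty]$. Put $Q(x)=\sum_{k=0}^{n-1}x^k$ and $\ell=\frac{n-1}{2n}$. For $x>0$, weighted AM–GM gives $x^k\le1+\frac kn(x^n-1)$. Summing over $k$, $Q\le n+n\ell(x-1)Q$, that is,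
$$\frac1{Q(x)}\ge\frac1n-\ell(x-1)\qquad(x>0). \tag{4}$$

*Case $\nu>0$.* Here $t>\frac{s+t}2=\frac{1-\nu}2>\ell$. On $[1,\infty]$, $f$ is increasing with values in $[1,1+\frac\nu t]$. For finite $x>1$, since $x^n-1=(x-1)Q(x)$,
$$f(x)<x\iff\nu<\frac1{Q(x)}+t(x-1),$$
and by (4) the right side is at least $\frac1n+(t-\ell)(x-1)>\nu$. So orbits in $[1,\infty]$ are eventually finite and decrease to the only fixed point there, $1$.

*Case $\nu=-m<0$.* Here $t>\frac{1+m}2>m$, since $m<\frac1n<1$. On $[1,\infty]$, $f$ is decreasing onto $[1-\frac mt,1]\subset(0,1]$. For $x\in(1,\infty]$ let $y=f(x)\in[1-\frac mt,1)$, $w=1-y$, $Q_y=Q(y)<n$, and for finite $x$ let $u=x-1$, $Q_x=Q(x)$. From $w=\frac{muQ_x}{1+tuQ_x}$ we get $t=\frac mw-\frac1{uQ_x}$. The denominator $1+t(y^n-1)$ of $f-1$ at $y$ is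
$$1-twQ_y=1-mQ_y+\frac{wQ_y}{uQ_x}>0,\qquad\text{because }mQ_y<mn<1 .$$
For $x=\infty$, $tw=m$ and the denominator is $1-mQ_y>0$. So $f$ has no pole on $[1-\frac mt,1]$ and is decreasing there, and $f^2:[1,\infty]\to[1,\infty)$ is increasing. For finite $x>1$, $f^2(x)-1=\frac{mwQ_y}{1-twQ_y}$, hence
$$f^2(x)<x\iff mwQ_y<u\Big(1-mQ_y+\frac{wQ_y}{uQ_x}\Big)\iff m(u+w)<\frac u{Q_y}+\frac w{Q_x}.$$
By (4) at $y$ and at $x$, $\frac u{Q_y}+\frac w{Q_x}\ge u\big(\frac1n+\ell w\big)+w\big(\frac1n-\ell u\big)=\frac{u+w}n>m(u+w)$. So $f^2$-orbits in $[1,\infty]$ decrease to $1$, and then $f$-orbits converge to $1$ too. $\square$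

Let $\Lambda$ be the component containing $p$ of $\hat{\mathbb R}\cap(\text{basin of }p)$. It is an open arc or $\hat{\mathbb R}$, and it contains $\infty$ (by Lemma 3, as $E$ is an arc containing $p$ and $\infty$; trivially if $\gamma=0$). Also $F(\Lambda)\subset\Lambda$, because $F(\Lambda)$ is connected, lies in the basin and contains $p$. The basin is symmetric under $z\mapsto-z$ because $F$ is even; as $-\infty=\infty$, $\Lambda=-\Lambda$.

**Lemma 4.** For $(\gamma,c)\in U$ exactly one of the following holds.
* (II) $\Lambda=\hat{\mathbb R}$; then $h_{\mathbb R}(F)=0$.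
* (Ia) $\Lambda=\hat{\mathbb R}\setminus[-b,b]$ with $b>0$, $F(\pm b)=b$, $F(0)\in[-b,b]$; then $F([-b,b])\subset[-b,b]$, $0$ is not in the basin of $p$, and $h_{\mathbb R}(F)=h(F|_{[-b,b]})$.
* (Ib) $\Lambda=\hat{\mathbb R}\setminus[-b,b]$ with $b>0$, $F(\pm b)=b$, $F(0)\in\Lambda$; then $h_{\mathbb R}(F)=\log2$.

Always $h_{\mathbb R}(F)\le\log 2$.

*Proof.* Upper bound: $F(\hat{\mathbb R})=\tilde M([0,\infty])$ is an invariant proper closed arc, and by (E) it carries the entropy. Turning points of $F^k$ satisfy $F^i(x)\in\{0,\infty\}$ for some $0\le i<k$. Each point has at most two preimages in $\hat{\mathbb R}$, so there are at most $2(1+2+\dots+2^{k-1})$ of them, and Fact 4 gives $h_{\mathbb R}\le\log2$.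

If $\Lambda=\hat{\mathbb R}$, use (E) with $Y=\emptyset$. Otherwise $\hat{\mathbb R}\setminus\Lambda$ is closed, connected, symmetric and misses $\infty$: it is $[-b,b]$, $b\ge0$. The points $\pm b$ are not in the basin (else $\Lambda$ would be larger), and $F(\pm b)\in\overline\Lambda$ is not in the basin, so $F(b)=F(-b)\in\{\pm b\}$. If $b=0$, then $0$ is a superattracting fixed point, and real points near it tend to $0$; but they lie in $\Lambda$, absurd. So $b>0$. On $[0,\infty]$, $F$ is injective and moves in the positive direction, and $F((b,\infty])\subset\Lambda$. If $F(b)=-b$, points slightly after $b$ would go to $(-b,b)$, absurd. So $F(b)=b$, and $F([0,b])$ is the positive arc from $F(0)$ to $b$.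

If $F(0)\in[-b,b]$, then $F(0)\neq b$ by injectivity and this arc is $[F(0),b]$, so $[-b,b]$ is invariant. Its orbits avoid the neighborhood $\Lambda$ of $p$, so they do not converge to $p$. (E) with $Y=[-b,b]$ gives the entropy. If $F(0)\in\Lambda$, the arc contains $[-b,b]$. So there is $x_1\in(0,b)$ with $F([x_1,b])=F([-b,-x_1])=[-b,b]$, and Fact 4 gives $h_{\mathbb R}\ge\log2$. $\square$

Write $h(\gamma,c)=h_{\mathbb R}(F_{\gamma,c})$ on $U$. The next lemma concerns the shape of basins and is used twice.

**Lemma 5.** Let $f$ be bicritical of degree $n$, $q$ an attracting fixed point, $B$ its immediate basin, and suppose that $B$ contains only one critical point. Then $B$ is simply connected, $f:B\to B$ is proper of degree $n$, and $f^{-1}(B)=B$.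

*Proof.* Let $D_0$ be a small round disc about $q$ (in a chart) in the basin with $f(D_0)\subset D_0$, and let $D_{k+1}$ be the component of $f^{-1}(D_k)$ containing $q$. Since $D_0\subset f^{-1}(D_0)$, inductively $D_k\subset D_{k+1}$. The union is $B$: a point of $B$ is joined to $q$ by a compact path in $B$, whose image under some $f^k$ lies in $D_0$; then $f^{k-j}$ of the path lies in $D_j$ for $j=0,\dots,k$, inductively.

Suppose $D_k$ is simply connected. $f:D_{k+1}\to D_k$ is proper of some degree $d$. If $D_{k+1}$ contains no critical point, this is a covering of a simply connected set, so $d=1$ and $D_{k+1}$ is simply connected. If it contains the critical point $x$, of local degree $n$, then $d=n$ and $D_{k+1}\setminus\{x\}\to D_k\setminus\{f(x)\}$ is a connected $n$-fold covering of a punctured disc. So it is a punctured disc, and $D_{k+1}$ is a disc. An increasing union of simply connected domains is simply connected, since loops are compact. Finally, the component of $f^{-1}(B)$ containing $q$ lies in the basin and contains $B$, so it is $B$.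 Hence $f:B\to B$ is proper, of degree at least $n$ because $B$ contains a critical point (Fact 1), so of degree $n$, and no preimage of $B$ is left outside. $\square$

**Lemma 6.**
(a) $h$ is continuous on $U$.
(b) If $F_{\gamma,c}$, $(\gamma,c)\in U$, has a real attracting fixed point $q\neq p$, then $h(\gamma,c)=0$. Hence $h=0$ on a neighborhood of $T$ in $U$.
(c) For every $\gamma\in I$, $h(\gamma,c)=\log2$ for all sufficiently negative $c$. Every $\gamma_0\in I$ has an interval neighborhood $J$ and a $c_0$ with $J\times\{c_0\}\subset U$ and $h(\gamma,c_0)=\log 2$ for $\gamma\in J$.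

*Proof of (a).* $(\gamma,c,x)\mapsto F_{\gamma,c}(x)$ is real-analytic on $U\times\hat{\mathbb R}$, so Fact 5 gives upper semicontinuity. The proper closed arc $F(\hat{\mathbb R})$ varies continuously. Locally in $(\gamma,c)$ all these arcs lie in one proper closed arc $L$; then $F(L)\subset L$, $h=h(F|_L)$ by (E), and Fact 5 gives lower semicontinuity.

*Proof of (b).* The immediate basin $B(q)$ contains a critical point, not $\infty$, so $0\in B(q)$. Hence $0$ is not in the basin of $p$, and we are in case (Ia). By Lemma 5, $B(q)$ is simply connected. It is symmetric under conjugation, and under $z\mapsto-z$ because $F$ is even and $0\in B(q)$. The Riemann map $\mathbb D\to B(q)$ sending $0$ to $q$ with positive derivative commutes with conjugation, so $B(q)\cap\hat{\mathbb R}$ is the image of $(-1,1)$, an open arc. It is symmetric, contains $0$ and is disjoint from $\Lambda$: it is $(-b',b')$ with $0<b'\le b$. The points $F(\pm b')$ lie in $[-b',b']$. The points $\pm b'$ are limits of $B(q)$ but not in it, so they are not in the basin of $q$, and neither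 are their images. So $F(\pm b')\in\{\pm b'\}$. Since $F$ is increasing on $[0,b']$ with $F([0,b'))\subset(-b',b')$, $F(\pm b')=b'$. So $F$ maps $[b',b]$ monotonically onto itself and $[-b,-b']$ onto $[b',b]$. Points of $(-b',b')$ tend to $q$, points of $\Lambda$ to $p$. By (E) with $Y=[b',b]$ and Fact 4, $h=0$. By Lemma 1 every point of $T$ has such a $q$, and real attracting fixed points persist under small real perturbations.

*Proof of (c).* Since $c^*>0$, all points with $\gamma\in I$, $c<0$ are in $U$.

Let $\gamma\ne0$, $c<0$; use (2), with $s<0$. As in the proof of Lemma 3, the fixed points $x>0$, $x\ne1$ are the solutions of $\psi(x):=\frac1{Q(x)}+t(x-1)=\nu$. Since $\psi(0)=1-t=s+\nu<\nu<\frac1n=\psi(1)$, there is one in $(0,1)$. It is not in the basin of $p$, so $\Lambda\ne\hat{\mathbb R}$. By Lemma 4 we only need $f(0)\in\Lambda$ (in the scaled coordinate).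

If $\gamma>0$ and $c\le-\frac1{2\gamma}$, then $s\le-\frac\nu2$, so $|s+\nu|\le|s|$ and $|f(0)|\ge1$: $f(0)\in E\subset\Lambda$.

If $\gamma<0$, let $m=|\nu|$ and suppose $|c||\gamma|>\frac n{1-nm}$, so $|s|=|c||\gamma|m>\frac{nm}{1-nm}$. Then $f(0)=\frac{|s|}{|s|+m}\in(0,1)$, $t=1+m+|s|$, and for $x\in[f(0),1]$,
$$t(1-x^n)\le tn(1-f(0))=nm\Big(1+\frac1{|s|+m}\Big)<1 .$$
Hence $f(x)=1+\frac{m(1-x^n)}{1-t(1-x^n)}\in[1,\infty)\subset\Lambda$. So $[f(0),1]$ is in the basin, and since it contains $1$, $f(0)\in\Lambda$.

Both thresholds are locally bounded on $I\setminus\{0\}$, which gives $J$ and $c_0$ for $\gamma_0\neq0$.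

Let $\gamma=0$, $c\le-3$, $P(x)=x^n+c$. Then $P(1)-1=c<0$ and $P(|c|)-|c|=|c|^n-2|c|>0$, so $P$ has a fixed point $b\in(1,|c|)$. It is repelling, $P(\pm b)=b$, $P(0)=c<-b$, and with $P(x_1)=-b$, $x_1\in(0,b)$, the intervals $[x_1,b]$, $[-b,-x_1]$ form a horseshoe; $h=\log2$. At $c=-3$ the configuration (a repelling fixed point $b>0$; $F$ even, finite and increasing on $[0,b]$; $F(0)<-b$) persists for $\gamma$ near $0$. So $J\times\{-3\}$ works near $\gamma_0=0$. $\square$

## 6. Slices of constant multiplier, and what a direct argument leaves open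

A natural plan is to show that $c\mapsto h(\gamma,c)$ is non-increasing on each slice. Level sets would then meet each slice in an interval, and intervals over the connected base $I$, with some compactness, should glue to a connected set. Two things stand in the way.

The first is monotonicity itself. For $\gamma=0$, Section 7 proves it by counting preimages of the critical point and a transversality inequality $S(1)>0$. The proof of $S(1)\ne0$ there uses that $P_\chi^k(0)$ is a *monic polynomial with integer coefficients* in the parameter $\chi$. On a slice with real $\gamma\neq 0$, $F^k_{\gamma,c}(0)$ is a rational function of $c$ whose coefficients involve $\gamma$, and this arithmetic step has nothing to act on.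

The alternative is to compare $F_{\gamma,c}$ with a polynomial. In case (Ia) one can replace the dynamics near $p$ by $z^n$ and obtain $P_\chi$ with $h(\gamma,c)=H(\chi):=h(0,\chi)$. But for monotonicity in $c$ one must know that $\chi$ determines $c$, and plain surgery does not give this. Two maps with the same $\chi$ are conjugate near the complement of the basin by a map conformal there, and glued arbitrarily on the basin it is only quasiconformal. Indeed Section 11 constructs, over every $\gamma\in I$, a map matched in this way to one and the same $P_\chi$. The way out is to fix $\gamma$, observe that then the dynamics on the basin is one fixed Blaschke product $g_\gamma$, and use for all $c$ the *same* gluing map $\theta_\gamma$; it then cancels when two maps are compared (Lemma 10).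

The second obstacle is the value $v=0$. The curve $T$ is removed, it is a graph over all of $I$, and $h=0$ near it. So $\{h=0\}\setminus T$ has points on both sides of $T$ and is disconnected in $U$. For $n=2$: at $(0,\frac18)$ and $(0,-\frac18)$ the finite fixed points $\frac{1-\sqrt{1/2}}2$ and $\frac{1-\sqrt{3/2}}2$ are attracting, so $h=0$ at both by Lemma 6(b), but they lie above and below $T$. No argument inside $U\setminus T$ can connect them. The identity (1) will.

## 7. Monotonicity for the polynomials $x^n+\chi$

Let $P_\chi(x)=x^n+\chi$ and $H(\chi)=h(0,\chi)$, $\chi\in\mathbb R$.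

**Proposition 7.** $H$ is continuous and non-increasing. Hence for all but countably many $v\in(0,\log2)$, $H^{-1}(v)$ has at most one element.

Continuity is Lemma 6(a). The last claim follows from the first, because a monotone function has at most countably many non-degenerate intervals of constancy. Monotonicity takes three steps.

**Step 1 (transversality).** The aim is a sign for how the critical orbit moves with $\chi$. Let $0$ have exact period $k$ under $P=P_{\chi_0}$, $\chi_0\in\mathbb R$. Put $x_j=P^j(0)$, $D_j=(P^j)'(x_1)=\prod_{i=1}^jP'(x_i)\neq0$ for $0\le j\le k-1$, and $S(\rho)=\sum_{j=0}^{k-1}\rho^j/D_j$. We claim $S(1)>0$. This is clear for $k=1$. Let $k\ge2$ and define $A$ on $\mathbb C^{k-1}$ by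
$$(Av)_j=\frac{v_{j+1}-v_1}{P'(x_j)},\quad 1\le j\le k-1,\qquad v_k:=0 .$$

*$A$ is power bounded.* Given $v$, put $v_0=v_k=0$ and $\eta_\lambda(x_j)=x_j+\lambda v_j$ (recall $x_k=x_0=0$). Choose $\varepsilon>0$ and $C\ge2$ so that for $|\lambda|<\varepsilon$ the values at $x_0,\dots,x_{k-1}$ are distinct and bounded by $C$. Define $\hat\eta_\lambda(x_0)=0$, and for $1\le j\le k-1$ let $\hat\eta_\lambda(x_j)$ be the holomorphic branch on $|\lambda|<\varepsilon$ of $(\eta_\lambda(x_{j+1})-\eta_\lambda(x_1))^{1/n}$ with $\hat\eta_0(x_j)=x_j$. It exists because $x_{j+1}-x_1=x_j^n$ and $\eta_\lambda(x_{j+1})\ne\eta_\lambda(x_1)$ on the disc. The $\hat\eta_\lambda(x_j)$ are distinct, because their $n$-th powers are the distinct numbers $\eta_\lambda(x_{j+1})-\eta_\lambda(x_1)$, $0\le j\le k-1$. They are bounded by $(2C)^{1/n}\le C$. Differentiating the $n$-th power, their derivatives at $\lambda=0$ are $(Av)_j$. So $\hat\eta$ has all the properties of $\eta$ that we used, on the same disc with the same bound, and we can iterate. Cauchy's estimate gives $|(A^mv)_j|\le C/\varepsilon$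 for all $m$.

*$S$ has no zero with $0<|\rho|<1$.* If $S(\rho)=0$ for such a $\rho$, put $v_j=D_{j-1}\rho^{-(j-1)}\sum_{l<j}\rho^l/D_l$ for $1\le j\le k$. Then $v_1=1$, $v_{j+1}=v_1+\rho^{-1}P'(x_j)v_j$ for $1\le j\le k-1$, and $v_k=D_{k-1}\rho^{-(k-1)}S(\rho)=0$. So $Av=\rho^{-1}v$ with $v\ne0$, contradicting power boundedness. As $S(0)=1$ and $S$ is real on $[0,1]$, $S(1)\ge0$.

*$S(1)\ne0$.* Let $\xi_1=\chi$, $\xi_{j+1}=\xi_j^n+\chi$, so $\xi_j(\chi)=P_\chi^j(0)$. From $\xi_{j+1}'=1+n\xi_j^{n-1}\xi_j'$, which at $\chi_0$ reads $\xi'_{j+1}=1+P'(x_j)\xi'_j$, the recursion above with $\rho=1$ gives $\xi_k'(\chi_0)=D_{k-1}S(1)$. Since $\chi_0$ is a root of the monic integer polynomial $\xi_k$, it is an algebraic integer, and $\xi_k'(\chi_0)=1+n\alpha$ with $\alpha$ an algebraic integer. It is non-zero, as $1/n$ is not an algebraic integer. So $S(1)>0$.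

**Step 2 (counting preimages of the critical point).** Let $Z_j(\chi)=\#\{x\in\mathbb R:P_\chi^j(x)=0\}$, and let $\mathcal C_j$ be the finite set of real $\chi$ with $\xi_i(\chi)=0$ for some $1\le i\le j$. We show that $Z_j$ is non-increasing off $\mathcal C_j$.

A multiple zero $x$ of $P^j_\chi$ has $P_\chi^i(x)=0$ for some $0\le i<j$, so $\xi_{j-i}(\chi)=0$. Hence off $\mathcal C_j$ all zeros are simple; they are locally bounded, so $Z_j$ is locally constant there. Let $\chi_0\in\mathcal C_j$, and let $k$ be the exact period of $0$ under $P_{\chi_0}$. By the implicit function theorem ($D_{k-1}\neq0$) there is, for $\chi$ near $\chi_0$, a unique solution $y(\chi)$ near $\chi_0$ of $P_\chi^{k-1}(y)=0$, with $y(\chi_0)=x_1=\chi_0$. Since $\partial_\chi P^{k-1}_\chi(x)=(P_\chi^{k-1})'(x)\sum_{l=1}^{k-1}1/(P^l_\chi)'(x)$, we get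
$$y'(\chi_0)-1=-\sum_{l=1}^{k-1}\frac1{D_l}-1=-S(1)<0 .$$
So $y(\chi)<\chi$ for $\chi>\chi_0$ close to $\chi_0$.

*Claim.* If $\chi_m\downarrow\chi_0$, $P_{\chi_m}^j(x_m)=0$ and $1\le i\le j$, then $w_m=P^i_{\chi_m}(x_m)\not\to\chi_0$. Suppose $w_m\to\chi_0$. Then $P_{\chi_0}^{j-i+1}(0)=P_{\chi_0}^{j-i}(\chi_0)=0$, so $j-i+1=dk$ with $d\ge1$. Put $u_m=P_{\chi_m}^{(d-1)k}(w_m)\to\chi_0$. Then $P^{k-1}_{\chi_m}(u_m)=P_{\chi_m}^{j-i}(w_m)=0$, so $u_m=y(\chi_m)<\chi_m$ for large $m$. But $u_m$ is a value of $P_{\chi_m}$ on $\mathbb R$, so $u_m\ge\chi_m$, a contradiction.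

Hence any limit $x_*$, as $\chi\downarrow\chi_0$, of zeros of $P^j_\chi$ satisfies $P_{\chi_0}^i(x_*)\neq\chi_0$ for $1\le i\le j$, so $P_{\chi_0}^i(x_*)\ne0$ for $0\le i<j$: $x_*$ is a simple zero of $P_{\chi_0}^j$. Near a simple zero there is exactly one zero for all nearby parameters, on both sides of $\chi_0$. So for small $\varepsilon>0$
$$Z_j(\chi_0+\varepsilon)\le\#\{\text{simple real zeros of }P^j_{\chi_0}\}\le Z_j(\chi_0-\varepsilon).$$

**Step 3 (from counts to entropy).** We have $P_\chi(\hat{\mathbb R})=[\chi,\infty]$, so $H(\chi)=h(P_\chi|_{[\chi,\infty]})$ by (E). Let $\chi\notin\bigcup_j\mathcal C_j$. The turning points of $P_\chi^k$ in $(\chi,\infty)$ are the $x>\chi$ with $P^i_\chi(x)=0$ for some $0\le i<k$. These sets are disjoint for different $i$, since $0$ is not periodic. Each such point is a turning point, since $P^i_\chi$ is a local diffeomorphism at $x$, $P_\chi$ folds at $0$, and $P_\chi^{k-i-1}$ is a local diffeomorphism at $\chi=P_\chi(0)$. Each $x>\chi$ has two real preimages, and $x=\chi$ is not a zero of $P_\chi^i$, so $\#\{x>\chi:P^i_\chi(x)=0\}=\frac12Z_{i+1}(\chi)$.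 Hence
$$\mathrm{lap}(P_\chi^k|_{[\chi,\infty]})=1+\tfrac12\sum_{i=1}^kZ_i(\chi),$$
which is non-increasing off a countable set. By Fact 4 so is $H$, and by continuity $H$ is non-increasing everywhere. $\square$

## 8. The Blaschke model of the basin and a gluing map that depends only on $\gamma$

**The model.** We show that in case (Ia) the dynamics on the basin depends only on $\gamma$. Let $(\gamma,c)\in U$ be in case (Ia), $F=F_{\gamma,c}$, $B$ the immediate basin of $p$, $K=\hat{\mathbb C}\setminus B$. Then $\infty\in\Lambda\subset B$ and $0$ is not in the basin, so Lemma 5 applies: $B$ is simply connected, $F:B\to B$ is proper of degree $n$, $F^{-1}(B)=B$. Let $R:\mathbb D\to B$ be a conformal isomorphism commuting with conjugation, $R(0)=p$. Then $B\cap\hat{\mathbb R}=R((-1,1))$ is connected, hence equals $\Lambda$, and $K\cap\hat{\mathbb R}=[-b,b]$.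

The map $G=R^{-1}FR$ is a Blaschke product of degree $n$ commuting with conjugation, $G(0)=0$, with a unique critical point $a\in(-1,1)$, of multiplicity $n-1$. Let $\tau_x(z)=\frac{z-x}{1-xz}$. With $e=G(a)$, $\tau_e\circ G$ has an $n$-fold zero at $a$, so it equals $\varepsilon\tau_a^n$ with $\varepsilon=\pm1$ by reality. $G(0)=0$ and $n$ even give $e=-\varepsilon a^n$, and
$$G=\varepsilon\,\frac{\tau_a^n-a^n}{1-a^n\tau_a^n}.$$
Since $\tau_a(-z)=-\tau_{-a}(z)$ and $n$ is even, replacing $R(z)$ by $R(-z)$ replaces $(\varepsilon,a)$ by $(-\varepsilon,-a)$. We normalize $\varepsilon=1$. Then $G(\pm1)=1$, and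
$$G'(0)=\frac{n(-a)^{n-1}(1-a^2)}{1-a^{2n}}=-nN(a)=n\gamma^{n-1} .$$
So $a=a_\gamma$ is determined by $\gamma$, continuously ($N$ is a homeomorphism), $a_0=0$, and
$$G=g_\gamma:=\frac{\tau_{a_\gamma}^n-a_\gamma^n}{1-a_\gamma^n\tau_{a_\gamma}^n}.$$
As $x\to1^-$, $R(x)$ converges to an end $e_1\in\{\pm b\}$ of $\Lambda$. Since $G(x)\to1^-$, letting $x\to1^-$ in $F(R(x))=R(G(x))$ gives $F(e_1)=e_1$, so
$$R(x)\to b\quad\text{as }x\to1^- . \tag{5}$$

**The radius $\rho_0$.** We want a collar of the unit circle on which $g=g_\gamma$ is well behaved. On $|z|=1$, $zg'/g=\sum_i\frac{1-|z_i|^2}{|z-z_i|^2}>0$, where the $z_i$ are the zeros of $g$. Call $\rho<1$ admissible for $\gamma$ if $|a_\gamma|,|g(a_\gamma)|<\rho$ and $g\ne0$, $\mathrm{Re}(zg'/g)>0$ on $\rho\le|z|\le1$. Admissible $\rho$ exist; if $\rho$ is admissible, so is every $\rho'\in(\rho,1)$; and by compactness one $\rho$ is admissible for all parameters near a given $\gamma$. A partition of unity combines local choices into a continuous $\rho_0:I\to(0,1)$. Its value at $\gamma$ is at least the smallest of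 the local constants used there, so $\rho_0(\gamma)$ is admissible for $\gamma$. Fix this function, and for given $\gamma$ write
$$W_0=\{|z|<\rho_0\},\quad W_{k+1}=g^{-1}(W_k)\subset\mathbb D,\qquad V_k=\{|z|<\rho_0^{1/n^k}\}.$$

**Lemma 8.** There is a quasiconformal homeomorphism $\theta=\theta_\gamma:\mathbb D\to\mathbb D$ commuting with conjugation, equal to the identity on $\overline{W_0}$, with $\theta(1^-)=1$ along the real axis, $\theta_0=\mathrm{id}$, and
$$\theta\circ g=\theta^n\ \text{ on }\ \mathbb D\setminus W_1,\qquad\theta(0)=0,\qquad\theta(W_k)=V_k . \tag{6}$$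

**Step 1: the first annulus.** By the Schwarz lemma $|g(z)|<|z|$ for $z\neq0$, so $\overline{W_0}\subset W_1$. Since $\mathrm{Re}(zg'/g)=\partial\log|g|/\partial\log|z|>0$ for $\rho_0\le|z|\le1$, $|g|$ increases along each radius from a value less than $\rho_0$ to $1$. So $W_1=\{\varrho e^{i\omega}:\varrho<r(\omega)\}$ with $\rho_0<r<1$, and $r$ is smooth and even. Along $\partial W_1$ we have $|g|=\rho_0$ and $g'\ne0$, so $\arg g$ has non-vanishing derivative. All $n$ zeros of $g$ are in $W_1$, so its total increase is $2\pi n$. As $g>0$ on $[\rho_0,1]$, we may write $g(r(\omega)e^{i\omega})=\rho_0e^{in\hat\varphi(\omega)}$ with $\hat\varphi$ an odd increasing diffeomorphism, $\hat\varphi(\omega+2\pi)=\hat\varphi(\omega)+2\pi$. Put $\theta=\mathrm{id}$ on $W_0$, and on $\overline{W_1}\setminus W_0$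
$$\theta(\varrho e^{i\omega})=\rho_0^{1-u+u/n}e^{i((1-u)\omega+u\hat\varphi(\omega))},\qquad u=\frac{\log\varrho-\log\rho_0}{\log r(\omega)-\log\rho_0}\in[0,1]. \tag{7}$$
In the coordinates $(u,\omega)$, $\log|\theta|$ depends only on $u$, with derivative $(\frac1n-1)\log\rho_0>0$, and $\partial_\omega\arg\theta=(1-u)+u\hat\varphi'>0$. So (7) is a diffeomorphism onto $\overline{V_1}\setminus V_0$. For $u=0$ it is the identity. For $u=1$, $\theta^n=g$, and $\theta\circ g=g$ since $g(\partial W_1)=\partial W_0$. So $\theta\circ g=g=\theta^n$ on $\partial W_1$.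

**Step 2: the geometry of the $W_k$.** Inductively $\overline{W_k}\subset W_{k+1}$. The only critical point $a$ of $g$ in $\mathbb D$ and the critical value $g(a)$ lie in $W_0$. If $W_k$ is a disc, every component of $W_{k+1}$ maps onto $W_k$ and so contains the only preimage $a$ of $g(a)$. Thus $W_{k+1}$ is connected, and a disc as in Lemma 5. Its boundary $g^{-1}(\partial W_k)$ is smooth, hence one Jordan curve, because $W_{k+1}$ is simply connected. Therefore, for $k\ge1$,
$$g:\overline{W_{k+1}}\setminus W_k\to\overline{W_k}\setminus W_{k-1},\qquad z^n:\overline{V_{k+1}}\setminus V_k\to\overline{V_k}\setminus V_{k-1}$$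
are coverings of degree $n$ of closed annuli.

**Step 3: extension by lifting.** Suppose $\theta:\overline{W_k}\to\overline{V_k}$ is a homeomorphism ($k\ge1$) with $\theta(W_j)=V_j$ for $j\le k$ and $\theta\circ g=\theta^n$ on $\overline{W_k}\setminus W_1$. On the inner boundary $\partial W_k$ of the next annulus, $\theta$ is a lift of $\theta\circ g$ through $z^n$ (for $k=1$ by Step 1). The inner boundary is a deformation retract of the annulus, so the lift extends uniquely to $\overline{W_{k+1}}\setminus W_k$. The extension is a morphism of $n$-fold coverings over a homeomorphism, hence itself a covering, and it is bijective on the inner boundary, hence a homeomorphism onto $\overline{V_{k+1}}\setminus V_k$. Since $g^k\to0$ locally uniformly on $\mathbb D$, the $W_k$ exhaust $\mathbb D$, and so do the $V_k$. This gives $\theta$ on $\mathbb D$ with (6).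

**Step 4: the remaining properties.** On $W_{k+1}\setminus\overline{W_k}$ we have $\theta^{n^k}=\theta\circ g^k$, with $g^k$ taking values in $W_1\setminus\overline{W_0}$. So $\theta$ is locally a holomorphic lift of $\theta|_{W_1\setminus\overline{W_0}}$ through $g^k$ and $z^{n^k}$ and has the same dilatation bound. The curves $\partial W_k$ are smooth and removable, so $\theta$ is quasiconformal. On $\overline{W_1}$ it commutes with conjugation ($r$ is even, $\hat\varphi$ is odd), and by uniqueness of lifts it does everywhere. It is the identity near $0$, so it is increasing on $(-1,1)$, and $\theta(1^-)=1$. For $\gamma=0$: $g=z^n$, $r=\rho_0^{1/n}$, $\hat\varphi=\mathrm{id}$, (7) is the identity, and so are the lifts. $\square$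

## 9. Straightening to $x^n+\chi$, and monotonicity in each slice

Let $K(P_\chi)$ be the complement of the basin of $\infty$ of $P_\chi$, and $\Omega_\chi=\hat{\mathbb C}\setminus K(P_\chi)$.

**Lemma 9.** Let $(\gamma,c)\in U$ be in case (Ia). There are a real $\chi$ and a quasiconformal $\phi:\hat{\mathbb C}\to\hat{\mathbb C}$ commuting with conjugation such that
* $\phi(0)=0$, $\phi(p)=\infty$, $\phi(K)=K(P_\chi)$, and $\phi(b)=b_\chi$, where $K(P_\chi)\cap\mathbb R=[-b_\chi,b_\chi]$;
* $\bar\partial\phi=0$ a.e. on $K$, and $\phi$ conjugates $F$ to $P_\chi$ on a neighborhood of $K$;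
* $\theta_\gamma R^{-1}\phi^{-1}:\Omega_\chi\to\mathbb D$ is a *conformal* isomorphism conjugating $P_\chi$ to $z^n$.

In particular $h(\gamma,c)=H(\chi)$.

*Proof.* Let $\tilde F=F$ on $K$ and $\tilde F=(\theta R^{-1})^{-1}\circ(z\mapsto z^n)\circ(\theta R^{-1})$ on $B$. By (6), for $\zeta\in\mathbb D\setminus W_1$, $\theta^{-1}(\theta(\zeta)^n)=g(\zeta)$, so $\tilde F=F$ on $\hat{\mathbb C}\setminus R(W_1)$, which contains the open neighborhood $\hat{\mathbb C}\setminus R(\overline{W_1})$ of $K$. On $B$, $\tilde F$ is quasiconformally conjugate to $z^n$. So $\tilde F$ is quasiregular, of degree $n$.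

Let $\mu$ be the Beltrami coefficient of $\theta R^{-1}$ on $B$ and $0$ on $K$. It is $\tilde F$-invariant: on $B$ because $z^n$ is holomorphic, on $K$ because $\tilde F=F$ near $K$ and $\tilde F^{-1}(K)=K$. It is symmetric. Integrate it by a $\phi$ commuting with conjugation with $\phi(0)=0$, $\phi(p)=\infty$. Then $\phi\tilde F\phi^{-1}$ is a real rational map of degree $n$. The point $\infty$ is fixed and totally ramified. The only other critical point is $0$, since $\tilde F$ is branched only at $p$ in $B$ and only at $0$ in $K$. So it is $a_1z^n+\chi_1$ with real $a_1,\chi_1$, and after a real scaling ($n-1$ is odd), absorbed into $\phi$, it is $P_\chi$.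

Orbits of $\tilde F$ in $B$ tend to $p$ and $K$ is invariant, so $\phi(B)=\Omega_\chi$. As $\phi$ preserves $\hat{\mathbb R}$, $\phi([-b,b])=K(P_\chi)\cap\mathbb R$, an interval invariant under $P_\chi$ and symmetric because $P_\chi$ is even: it is $[-b_\chi,b_\chi]$. Thus $(0,\chi)$ is in case (Ia), and $P_\chi(\pm b_\chi)=b_\chi$ by Lemma 4. The endpoint $b$ fixed by $F$ goes to the fixed endpoint $b_\chi$. On $\Omega_\chi$, $\theta R^{-1}\phi^{-1}$ is conformal because $\phi$ and $\theta R^{-1}$ have the same Beltrami coefficient on $B$, and it conjugates $P_\chi$ to $z^n$ by the definition of $\tilde F$. Finally, by Lemma 4 used twice, $h(\gamma,c)=h(F|_{[-b,b]})=h(P_\chi|_{[-b_\chi,b_\chi]})=H(\chi)$. $\square$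

**Lemma 10 (uniqueness).** If $(\gamma,c_1),(\gamma,c_2)\in U$, with the same $\gamma$, are in case (Ia) and Lemma 9 holds for both with the same $\chi$, then $c_1=c_2$.

*Proof.* Let $B_i,K_i,b_i,\Lambda_i,R_i,\phi_i$ belong to $F_i=F_{\gamma,c_i}$; $g_\gamma$ and $\theta_\gamma$ are common.

*Step 1: the two uniformizations agree.* The maps $\kappa_i=\theta_\gamma R_i^{-1}\phi_i^{-1}:\Omega_\chi\to\mathbb D$ are conformal isomorphisms, conjugate $P_\chi$ to $z^n$, and send $\infty$ to $0$. So $\kappa_1=\zeta\kappa_2$ with $|\zeta|=1$ and $\zeta^{n-1}=1$. To exclude $\zeta\ne1$, let $x\to b_\chi$ in $\Omega_\chi\cap\hat{\mathbb R}$ from the right. Then $\phi_i^{-1}(x)\to b_i$ inside $\Lambda_i$, $R_i^{-1}\phi_i^{-1}(x)\to1$ by (5), and $\kappa_i(x)\to1$ as $\theta_\gamma(1^-)=1$. So $\zeta=1$.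

*Step 2: gluing.* In $\kappa_1=\kappa_2$ the map $\theta_\gamma$ cancels: $\phi_2^{-1}\phi_1=R_2R_1^{-1}$ on $B_1$. Hence $\Phi=\phi_2^{-1}\phi_1$ is quasiconformal on $\hat{\mathbb C}$, conformal on $B_1$, and $\bar\partial\Phi=0$ a.e. on $K_1$, since $\bar\partial\phi_1=0$ a.e. on $K_1$, $\bar\partial\phi_2=0$ a.e. on $K_2$, and null sets are preserved. By Weyl's lemma $\Phi$ is Möbius. It is real, and it conjugates $F_1$ to $F_2$: near $K_1$ through $P_\chi$, and on $B_1$ because $R_2R_1^{-1}$ conjugates through $g_\gamma$.

*Step 3: $\Phi=\mathrm{id}$.* $\Phi(0)=0$, and $\Phi$ maps the other critical point $\infty$ to $\infty$, so $\Phi(z)=\lambda z$ with $\lambda$ real. Also $\Phi$ maps $R_1(0)=1/\gamma$ to $R_2(0)=1/\gamma$. If $\gamma\ne0$ this gives $\lambda=1$. If $\gamma=0$, $\lambda(z^n+c_1)=(\lambda z)^n+c_2$ gives $\lambda^{n-1}=1$, so $\lambda=1$, as $n-1$ is odd. So $F_1=F_2$, and $F_i(0)=\frac{c_i}{1+c_i\gamma}$, a Möbius function of $c_i$, gives $c_1=c_2$. $\square$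

**Proposition 11.** For each $\gamma\in I$, $c\mapsto h(\gamma,c)$ is continuous and non-increasing on $(-\infty,c^*(\gamma))$, equals $\log2$ for very negative $c$, and equals $0$ for all $c\ge c_T(\gamma)-\epsilon$ in this interval, for some $\epsilon=\epsilon(\gamma)>0$.

*Proof.* Let $v\in(0,\log2)$ be such that $H^{-1}(v)$ has at most one element; by Proposition 7 this excludes only countably many $v$. If $h(\gamma,c)=v$, Lemma 4 puts $(\gamma,c)$ in case (Ia), and Lemma 9 gives $\chi\in H^{-1}(v)$. So $\chi$, and by Lemma 10 also $c$, is determined: $h(\gamma,\cdot)$ takes the value $v$ at most once. Suppose $c_1<c_2$ and $h(\gamma,c_1)<h(\gamma,c_2)$. Choose such a $v$ with $h(\gamma,c_1)<v<h(\gamma,c_2)$ and, by Lemma 6(c), a $c_0<c_1$ with $h(\gamma,c_0)=\log2\ge h(\gamma,c_2)$. By the intermediate value theorem $v$ is taken in $(c_0,c_1)$ and in $(c_1,c_2)$, a contradiction. So $h(\gamma,\cdot)$ is non-increasing. The last claim follows, as $h\geq 0$ and $h=0$ near $T$ by Lemma 6(b). $\square$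

## 10. Gluing the slices: proof of Theorem A

Let $A_v=\{(\gamma,c)\in U:h(\gamma,c)=v\}$, closed in $U$. By Lemma 2 the isentrope is $\Pi(A_v\setminus T)$. By Lemma 4 it is empty for $v\notin[0,\log2]$. By Proposition 11, for $v\in[0,\log 2]$ the fibre of $A_v$ over each $\gamma\in I$ is a non-empty interval, and for $v=0$ it is not just the point of $T$. So the isentrope is non-empty exactly for $v\in[0,\log2]$.

**The values $0<v<\log2$.** Here $A_v\cap T=\emptyset$. Suppose $A_v=A'\sqcup A''$ with $A',A''$ non-empty and closed in $A_v$. Fibres are connected, so the projections of $A',A''$ to $I$ are disjoint, and their union is $I$. They are closed in $I$: let $(\gamma_m,c_m)\in A'$, $\gamma_m\to\gamma_0\in I$. Pick $c^1<c^2<c^*(\gamma_0)$ with $h(\gamma_0,c^1)>v>h(\gamma_0,c^2)$. By continuity these inequalities hold at $\gamma_m$ for large $m$, and monotonicity gives $c_m\in(c^1,c^2)$. As $\{\gamma_0\}\times[c^1,c^2]\subset U$, a subsequence of $(\gamma_m,c_m)$ converges in $U$ to a point of $A'$ over $\gamma_0$. The same holds for $A''$. This contradicts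 the connectedness of $I$. So $A_v$ and its continuous image $\Pi(A_v)$ are connected.

**The value $v=\log 2$.** The fibres of $A_{\log2}$ are half-lines unbounded below. Each $\gamma_0$ has an interval neighborhood $J$ with $J\times\{c_0\}\subset A_{\log2}$, so the part of $A_{\log 2}$ over $J$ is path-connected: move vertically to $J\times\{c_0\}$. Chaining such $J$ along $I$, $A_{\log2}$ is path-connected. It is disjoint from $T$.

**The value $v=0$.** Now $T$ cuts the set: $A_0\setminus T=A_0^-\sqcup U_+$, where $U_+=\{c_T(\gamma)<c<c^*(\gamma)\}\subset A_0$ by Proposition 11, and $A_0^-=A_0\cap\{c<c_T(\gamma)\}$.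

*$U_+$ is path-connected.* Its fibres are intervals, and $\gamma\mapsto c_T+\min\{1,\frac12(c^*-c_T)\}$ is a continuous section, since $c_T$ and $c^*$ are continuous with values in $\mathbb R$ and $(0,+\infty]$.

*$A_0^-$ is path-connected.* Each $\gamma_0$ has a neighborhood $J$ and an $\epsilon_J>0$ with $\{c_T(\gamma)-\epsilon_J\le c\le c_T(\gamma)\}\subset A_0$ for $\gamma\in J$, because $h=0$ near $T$. A partition of unity gives a continuous $\epsilon:I\to(0,\infty)$ with $\{c_T-\epsilon\le c\le c_T\}\subset A_0$, since a convex combination of such constants is at most the largest of them. Each fibre of $A_0^-$ is an interval containing $c_T(\gamma)-\epsilon(\gamma)$.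

*The two images meet.* For $0<\gamma<\gamma_n$ use (1). Since $\gamma-\gamma^n>0=c_T(0)$, $(0,\gamma-\gamma^n)\in U_+$, and its entropy is $0$. By Lemma 1, $0<c_T(\gamma)$, and $0<c^*(\gamma)$, so $(\gamma,0)\in U$ lies below $T$. The two maps are conjugate by the real map $z\mapsto1/z$, so $h(\gamma,0)=0$ and $(\gamma,0)\in A_0^-$. Thus $\Pi(\gamma,0)=\Pi(0,\gamma-\gamma^n)$ lies in both $\Pi(A_0^-)$ and $\Pi(U_+)$. These are path-connected, so $\Pi(A_0\setminus T)$ is path-connected. This proves Theorem A. $\blacksquare$

## 11. Contractibility and graphs: proof of Theorem B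

The statements on slices in part 2 are Proposition 11 and its consequences. For $0<v<\log2$ the fibres of $A_v$ are intervals, closed in the slice, bounded below because $h=\log2$ for very negative $c$, and bounded away from $c^*(\gamma)$ because $h=0$ for $c\ge c_T-\epsilon$; so they are compact. If moreover $H^{-1}(v)$ has at most one element, each fibre is one point (proof of Proposition 11), and the closedness argument of Section 10, applied to $A_v$, makes $A_v$ the graph of a continuous function on $I$. It remains to see that $\Pi$ is faithful where $h>0$, and that $A_v$ is contractible.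

**Lemma 12.** $\Pi$ is a homeomorphism from the open set $\{h>0\}\subset U\setminus T$ onto its image.

*Proof.* By Fact 6 it suffices to prove injectivity. Let $mF_{\gamma,c}m^{-1}=F_{\gamma',c'}$ with both points in $\{h>0\}$, and $p,p'$ the corresponding fixed points. Then $\bar m^{-1}m$ is a symmetry of $F_{\gamma,c}$, hence trivial, so $m$ is real. If $m(p)\ne p'$, then $F_{\gamma',c'}$ has two real attracting fixed points and $h=0$ by Lemma 6(b), excluded. So $m(p)=p'$, the multipliers agree, and $\gamma=\gamma'$. Also $m$ preserves $\{0,\infty\}$. If $\gamma\ne0$, then in the coordinates (2) $m$ fixes $1$. If it exchanged $0$ and $\infty$ it would be $1/z$ and $(s',t')=(t,s)$, impossible as $s<t$ and $s'<t'$. So $m=\mathrm{id}$ there and $c=c'$. If $\gamma=0$, $m$ fixes $\infty$ and $0$, $m(z)=\lambda z$ with $\lambda^{n-1}=1$, so $m=\mathrm{id}$ and $c=c'$. $\square$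

**Lemma 13.** If $0<v<\log2$, there is a continuous $\sigma_v:I\to\mathbb R$ whose graph lies in $A_v$.

The idea is to run the surgery backwards: keep $P_\chi$ on $K(P_\chi)$ and put $g_\gamma$ in place of $z^n$ on the basin, for all $\gamma$ at once.

**Step 1: the model maps $G_\gamma$.** Fix $\chi$ with $H(\chi)=v$ (Proposition 11 at $\gamma=0$), and put $P=P_\chi$; by Lemma 4, $(0,\chi)$ is in case (Ia). Let $\Omega=\Omega_\chi$, $K=K(P)$, and let $\kappa:\Omega\to\mathbb D$ be the inverse of the map $R$ of Section 8 for $F_{0,\chi}$: $\kappa P=\kappa^n$, $\kappa(\infty)=0$. For $\gamma\in I$ put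
$$G_\gamma=P\ \text{ on }K,\qquad G_\gamma=(\theta_\gamma^{-1}\kappa)^{-1}\,g_\gamma\,(\theta_\gamma^{-1}\kappa)\ \text{ on }\Omega .$$
By (6), $\theta_\gamma g_\gamma\theta_\gamma^{-1}=z^n$ on $\mathbb D\setminus V_1$, where $V_1=V_1(\gamma)$ has radius $\rho_0(\gamma)^{1/n}$. On $\overline{V_1}$ it equals $g_\gamma\theta_\gamma^{-1}$, since $g_\gamma(\overline{W_1})=\overline{W_0}$ and $\theta_\gamma=\mathrm{id}$ there. By the implicit function theorem $r=r_\gamma(\omega)$, $\hat\varphi=\hat\varphi_\gamma(\omega)$ and their $\omega$-derivatives are continuous in $(\gamma,\omega)$, because $g_\gamma$ (as a holomorphic map near $\overline{\mathbb D}$) and $\rho_0(\gamma)$ are continuous in $\gamma$. By (7), $\theta_\gamma^{-1}$ on $\overline{V_1}$ is continuous in $(\gamma,z)$: $|z|$ determines $u$, then $\arg z$ determines $\omega$, then $\varrho$ is found from $u$ and $r_\gamma(\omega)$. So $(\gamma,z)\mapsto G_\gamma(z)$ is continuous, and $G_\gamma=P$ on $\hat{\mathbb C}\setminus\kappa^{-1}(V_1(\gamma))$, which contains a neighborhood of $K$. $G_\gamma$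 is quasiregular of degree $n$. Its two critical points, $0$ and $q_\gamma=\kappa^{-1}\theta_\gamma(a_\gamma)=\kappa^{-1}(a_\gamma)$, have local degree $n$.

**Step 2: integrating, continuously in $\gamma$.** Let $m_\gamma$ be the Beltrami coefficient of $\theta_\gamma^{-1}$ on $\mathbb D$. It vanishes on $V_0$. On $V_1\setminus\overline{V_0}$ it comes from the diffeomorphism (7), so it is continuous in $(\gamma,z)$ up to the boundary circles and bounded by a constant $k<1$, locally uniform in $\gamma$. On $V_{j+1}\setminus\overline{V_j}$, $g_\gamma^j\circ\theta_\gamma^{-1}=\theta_\gamma^{-1}\circ(z\mapsto z^{n^j})$, so $m_\gamma$ is the pull-back under $z\mapsto z^{n^j}$ of $m_\gamma|_{V_1\setminus\overline{V_0}}$. Hence $|m_\gamma|\le k$ a.e. on $\mathbb D$, and as $\gamma\to\gamma_0$, $m_\gamma\to m_{\gamma_0}$ at every point off the circles $|z|=\rho_0(\gamma_0)^{1/n^j}$, $j\ge0$, thus a.e.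

The coefficient on $\hat{\mathbb C}$ equal to that of $\theta_\gamma^{-1}\kappa$ on $\Omega$ (the pull-back of $m_\gamma$ by $\kappa$) and to $0$ on $K$ is symmetric, $G_\gamma$-invariant, locally uniformly bounded by constants less than $1$, and depends continuously on $\gamma$ in the sense of a.e. convergence. By Fact 2 its solution normalized at $0,b_\chi,\infty$ commutes with conjugation and depends continuously on $\gamma$, uniformly on $\hat{\mathbb C}$. The point $q_\gamma$ is in $\Omega\cap\hat{\mathbb R}$, so its image is real and different from $0,b_\chi$. Composing with the real Möbius map that fixes $0,b_\chi$ and sends this image to $\infty$, we get a solution $\phi_\gamma$, continuous in $\gamma$, with $\phi_\gamma(0)=0$, $\phi_\gamma(b_\chi)=b_\chi$, $\phi_\gamma(q_\gamma)=\infty$.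

**Step 3: the maps $f_\gamma$.** $f_\gamma=\phi_\gamma G_\gamma\phi_\gamma^{-1}$ is a real bicritical map of degree $n$ with critical points $0,\infty$, continuous in $\gamma$. As $\theta_0=\mathrm{id}$ and $a_0=0$, we have $q_0=\infty$, $\phi_0=\mathrm{id}$, $f_0=P$. The map $\phi_\gamma\kappa^{-1}\theta_\gamma:\mathbb D\to\phi_\gamma(\Omega)$ is conformal and conjugates $g_\gamma$ to $f_\gamma$. So $p_\gamma=\phi_\gamma\kappa^{-1}\theta_\gamma(0)=\phi_\gamma(\infty)$ is a real attracting fixed point of multiplier $g_\gamma'(0)=n\gamma^{n-1}$, continuous in $\gamma$. The point $\infty\in\phi_\gamma(\Omega)$ lies in its basin, and $0\in\phi_\gamma(K)$ does not, as $\phi_\gamma(K)$ is invariant and its complement is a neighborhood of $p_\gamma$. All points of $\phi_\gamma(\Omega)\cap\hat{\mathbb R}$ converge to $p_\gamma$, and on $\phi_\gamma([-b_\chi,b_\chi])$ the map $f_\gamma$ is conjugate to $P|_{[-b_\chi,b_\chi]}$. By (E) and Lemma 4, $h_{\mathbb R}(f_\gamma)=v$.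

**Step 4: $f_\gamma$ has coordinates in $U$.** Let $\gamma\ne0$. Then $a_\gamma\neq0$, so $q_\gamma\ne\infty$ and $p_\gamma\ne\infty$; and $p_\gamma\ne0$ since $0\in\phi_\gamma(K)$. Scaling $p_\gamma$ to $1$ gives the form (2) with some $(s,t)$ and $\nu=\gamma^{n-1}$, as in Lemma 2. If $s=t$, then $1/z$ is a symmetry fixing $1$, and since $\infty$ is in the basin of $1$, so is $0$: impossible. If $s>t$, Lemma 3 after exchanging the critical points puts $0$ in the basin: impossible. So $s<t$ and $f_\gamma$ is conjugate by a real scaling to $F_{\gamma,c}$ with $c=s/\gamma^n$, $(\gamma,c)\in U$. Set $\sigma_v(\gamma)=c$ and $\sigma_v(0)=\chi$. The graph lies in $A_v$.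

**Step 5: continuity of $\sigma_v$.** At $\gamma_0\ne0$: $y=f_\gamma(0)/p_\gamma=\frac s{s+\nu}\ne1$ is continuous in $\gamma$ with values in $\hat{\mathbb R}$, so $s=\frac{\nu y}{1-y}$ (equal to $-\nu$ if $y=\infty$) and $c$ are continuous.

At $\gamma_0=0$: as $\gamma\to0$, $f_\gamma(0)\to\chi$ is finite, so we may write $f_\gamma=\frac{\mathsf Az^n+\mathsf B}{\mathsf Cz^n+1}$ with $\mathsf B=f_\gamma(0)\to\chi$. From $f_\gamma(\infty)=\mathsf A/\mathsf C\to\infty$ we get $\mathsf C=o(\mathsf A)$, and $\frac{\mathsf A+\mathsf B}{\mathsf C+1}=f_\gamma(1)\to1+\chi$ then gives $\mathsf A\,(1+o(1))=1+\chi-\mathsf B+o(1)$. So $\mathsf A\to1$ and $\mathsf C\to0$. Also $p_\gamma\to\phi_0(\infty)=\infty$. From the fixed point equation $\mathsf Cp_\gamma^n+1=(\mathsf Ap_\gamma^n+\mathsf B)/p_\gamma\sim p_\gamma^{n-1}$ we get, for $\gamma\neq0$,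
$$n\gamma^{n-1}=f_\gamma'(p_\gamma)=\frac{np_\gamma^{n-1}(\mathsf A-\mathsf B\mathsf C)}{(\mathsf Cp_\gamma^n+1)^2}\sim np_\gamma^{-(n-1)},$$
so $(\gamma p_\gamma)^{n-1}\to1$ and, $n-1$ being odd, $\gamma p_\gamma\to1$. With $y=\mathsf B/p_\gamma\to0$,
$$c=\frac s{\gamma^n}=\frac y{\gamma(1-y)}=\frac{\mathsf B}{\gamma p_\gamma(1-y)}\to\chi=\sigma_v(0).\qquad\square$$

**End of the proof of Theorem B.** For $0<v<\log2$ the fibres of $A_v$ are intervals containing $\sigma_v(\gamma)$. So $((\gamma,c),u)\mapsto(\gamma,(1-u)c+u\,\sigma_v(\gamma))$, $u\in[0,1]$, stays in $A_v$ and deformation retracts it onto a graph over $I$; $A_v$ is contractible. For $v=\log2$, a partition of unity on $I$ applied to the local constants $c_0$ of Lemma 6(c) gives a continuous section of $A_{\log2}$: a convex combination of values at which $h(\gamma,\cdot)=\log2$ is at most one of them, so it has the same property by Proposition 11. The same homotopy shows that $A_{\log2}$ is contractible. By Lemma 12 the isentropes with $0<v\le\log2$ are homeomorphic to $A_v$, so they are contractible,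 in particular path-connected. For those $v$ for which $A_v$ is a graph, this is also the last statement of part 2. For $v=0$, path-connectedness was shown in Section 10. $\blacksquare$
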